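# Uniqueness of the $p$-harmonic Green's function in Carnot groups for $1<p<Q$

## 1. Two positive harmonic functions with the same pole

Let $n\ge 3$ and let $\Omega\subset\mathbb R^n$ be a bounded domain containing $0$. Take two functions $u,v$ that are continuous on $\overline\Omega\setminus\{0\}$, harmonic and positive in $\Omega\setminus\{0\}$, and zero on $\partial\Omega$. Must they be proportional? If $\Omega$ is the unit ball, $|x|^{2-n}-1$ is one such function, and we are asking whether every other one is a multiple of it.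

Write $B_r=\{|x|<r\}$, $S_r=\{|x|=r\}$, $A(s,t)=\{s<|x|<t\}$. Two classical tools suffice.

*Comparison.* Let $a,b$ be continuous on $\overline\Omega\setminus\{0\}$, harmonic in $\Omega\setminus\{0\}$, zero on $\partial\Omega$, and let $\overline B_r\subset\Omega$. If $a\le b$ on $S_r$, then $a\le b$ in $\Omega\setminus B_r$. This is the maximum principle for $a-b$ in $\Omega\setminus\overline B_r$, whose boundary lies in $\partial\Omega\cup S_r$.

*Harnack on spheres.* There is $C_1=C_1(n)$ with $\max_{S_r}w\le C_1\min_{S_r}w$ whenever $w\ge0$ is harmonic in $A(r/2,2r)$. By scaling take $r=1$. Cover the connected set $S_1$ by finitely many balls of radius $\frac18$ centered on $S_1$ and apply the usual Harnack inequality along chains of intersecting balls.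

**Claim (linear case).** There is $\lambda>0$ with $u=\lambda v$ in $\Omega\setminus\{0\}$.

*Proof.* Let $\lambda=\inf_{\Omega\setminus\{0\}}u/v\in[0,\infty)$ and $w=u-\lambda v$. Then $w\ge0$, $w$ is harmonic in $\Omega\setminus\{0\}$, $w=0$ on $\partial\Omega$, and $\inf w/v=0$. For small $r$ let $i(r)=\min_{S_r}w/v$, attained at $x_r\in S_r$. Comparison of $i(r)v$ with $w$ gives $w\ge i(r)v$ in $\Omega\setminus B_r$, so $i(r)=\inf_{\Omega\setminus B_r}w/v$. These sets increase to $\Omega\setminus\{0\}$ as $r\downarrow0$, hence $i(r)\to 0$. By Harnack for $w$ and then for $v$, on $S_r$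
$$w\le C_1w(x_r)=C_1\,i(r)\,v(x_r)\le C_1^2\,i(r)\,v .$$
Comparison extends $w\le C_1^2i(r)v$ to $\Omega\setminus B_r$. Let $r\to0$: $w\le0$. So $u=\lambda v$, and $\lambda>0$ because $u>0$. $\square$

A normalization then selects one multiple. What changes if the Laplacian is replaced by the $p$-Laplacian, and $\mathbb R^n$ by a group with few directions in which one may differentiate? The rough boundary and the group will cost us care, but no new idea. Linearity was used to know that $w=u-\lambda v$ solves the equation, and that is what has to be replaced.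

## 2. Carnot groups, capacity, and the singular function

**Definition (Carnot group).** A connected, simply connected Lie group $\mathbb G$ whose Lie algebra is graded, $\mathfrak g=V_1\oplus\dots\oplus V_s$, with $[V_1,V_j]=V_{j+1}$ for $j<s$ and $[V_1,V_s]=0$. Fix a basis $X_1,\dots,X_m$ of $V_1$, viewed as left-invariant vector fields; they generate $\mathfrak g$ by brackets. The horizontal gradient is $\nabla=\nabla_H=(X_1,\dots,X_m)$. In exponential coordinates, $\mathbb G\cong\mathbb R^n$, the dilation $\delta_\lambda$ multiplies the $V_j$-component by $\lambda^j$, and $Q=\sum_j j\dim V_j$ is the homogeneous dimension. The Carnot–Carathéodory distance $d(x,y)$ is the infimum of the lengths of curves from $x$ to $y$ that are tangent to $\operatorname{span}(X_1,\dots,X_m)$, and $\mu$ is Haar (Lebesgue) measure.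

*Examples.* For $\mathbb R^n$ with addition, $X_i=\partial_i$ and $Q=n$. The Heisenberg group is $\mathbb R^3$ with
$$(x,y,t)(x',y',t')=\big(x+x',\,y+y',\,t+t'+\tfrac12(xy'-yx')\big).$$
Differentiating $g\cdot(s,0,0)$ and $g\cdot(0,s,0)$ at $s=0$ gives $X=\partial_x-\frac y2\partial_t$ and $Y=\partial_y+\frac x2\partial_t$, and $[X,Y]=\frac12\partial_t+\frac12\partial_t=\partial_t$. Dilations are $(\lambda x,\lambda y,\lambda^2t)$, so $Q=4$ while $n=3$.

Everything is left-invariant, so we may move the pole to $0$. Write $|x|=d(x,0)$, $B(x,r)$ for balls, $B_r=B(0,r)$, $\overline B_r=\{|x|\le r\}$, $S_r=\{|x|=r\}$, $A(s,t)=\{s<|x|<t\}$. We use freely: $\mu(B(x,r))=\mu(B_1)r^Q$; $d(\delta_\lambda x,\delta_\lambda y)=\lambda d(x,y)$; $\nabla(f\circ\delta_r)=r(\nabla f)\circ\delta_r$; $|\nabla|x||\le1$ a.e.; $d$ is geodesic and closed balls are compact; left-invariant fields are divergence free. Throughout $1<p<Q$. Since then $Q>1$, we have $n\ge2$, so $\mathbb G\setminus\{0\}$, and $\Omega\setminus\{0\}$ for a domain $\Omega\ni0$, are connected.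

**Definition (Newtonian space).** A Borel function $g\ge0$ is a $p$-weak upper gradient of $f$ if $|f(y)-f(z)|\le\int_c g$ for every rectifiable curve $c$ from $y$ to $z$, outside a family of curves of $p$-modulus zero. $N^{1,p}(U)$ consists of the $f\in L^p(U)$ having a $p$-weak upper gradient in $L^p(U)$.

By fact (F0) below, this is the space of $f\in L^p$ with $|\nabla f|\in L^p$, but with well-chosen representatives: an element is determined up to sets of capacity zero. So "vanishes off $U$" is meant pointwise. $N^{1,p}_{loc}(\mathbb G\setminus\{0\})$ means $N^{1,p}$ on $A(s,t)$ for all $0<s<t<\infty$.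

**Definition ($p$-harmonic).** Put $\mathcal A(\xi)=|\xi|^{p-2}\xi$, $\mathcal A(0)=0$, and $F_u=\mathcal A(\nabla u)$. A function $u$ is $p$-harmonic in an open set $U$ if it is a continuous local minimizer of $\int|\nabla u|^p$ among functions with the same boundary values in relatively compact subsets of $U$; equivalently, a continuous weak solution of $\operatorname{div}_HF_u=0$.

If $u$ is $p$-harmonic, so are $cu$ ($c\in\mathbb R$), $u+c$, and $u\circ\delta_r$ (change variables in the weak equation). Sums of $p$-harmonic functions need not be $p$-harmonic.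

*Example.* In $\mathbb R^n$ a decreasing radial function $f(|x|)$ is $p$-harmonic off $0$ when its flux $\rho^{n-1}|f'(\rho)|^{p-1}$ is constant. With $f=\rho^{-\gamma}$ we have $|f'|^{p-1}=\gamma^{p-1}\rho^{-(\gamma+1)(p-1)}$, so we need $(\gamma+1)(p-1)=n-1$, i.e. $\gamma=\frac{n-p}{p-1}$. In general put
$$\gamma=\frac{Q-p}{p-1}.$$

**Definition (capacity).** For $E\subset F$ with $F$ open,
$$\operatorname{cap}_p(E,F)=\inf\Big\{\int_{\mathbb G}|\nabla f|^p\,d\mu:\ f\in N^{1,p}(\mathbb G),\ f\ge1\text{ on }E,\ f=0\text{ on }\mathbb G\setminus F\Big\}.$$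

It increases with $E$ and decreases when $F$ grows.

*Example (points).* Let
$$\psi_j=\min\{1,(2j|x|-1)_+\}.\tag{1}$$
It vanishes on $\overline B_{1/(2j)}$, equals $1$ off $B_{1/j}$, and $\int|\nabla\psi_j|^p\le(2j)^p\mu(B_{1/j})= Cj^{p-Q}\to0$. The functions $1-\psi_j$ equal $1$ at $0$ and tend to $0$ in $N^{1,p}$, so $\{0\}$ has zero capacity when $p<Q$. Hence changing a function at $0$ does not affect membership in $N^{1,p}$, and adding or removing the point $0$ from $E$ does not change $\operatorname{cap}_p(E,F)$.

*Example (balls in $\mathbb R^n$).* Let $0<s<t$ and let $\omega$ be the area of the unit sphere. For admissible $f$, on almost every ray, $1\le\int_s^t|\partial_\rho f|\,d\rho\le\big(\int_s^t|\partial_\rho f|^p\rho^{n-1}d\rho\big)^{1/p}I^{(p-1)/p}$ with $I=\int_s^t\rho^{-\frac{n-1}{p-1}}d\rho=(s^{-\gamma}-t^{-\gamma})/\gamma$. Integrating over directions gives $\operatorname{cap}_p(\overline B_s,B_t)\ge\omega I^{1-p}$. The radial function with $|\partial_\rho f|=\rho^{-\frac{n-1}{p-1}}/I$ on $s<\rho<t$ gives equality.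

**Definition (Green's function).** Let $\Omega$ be a relatively compact domain and $x_0\in\Omega$. Following Holopainen–Shanmugalingam, an extended real-valued $G=G(\cdot,x_0)$ on $\mathbb G$ is a $p$-harmonic Green's function (singular function) in $\Omega$ with singularity at $x_0$ if

* (i) $G$ is $p$-harmonic in $\Omega\setminus\{x_0\}$ and $G>0$ in $\Omega$;
* (ii) $G=0$ on $\mathbb G\setminus\Omega$, and $G\in N^{1,p}(\mathbb G\setminus B(x_0,r))$ for every $r>0$;
* (iii) $\lim_{x\to x_0}G(x)=\operatorname{cap}_p(\{x_0\},\Omega)^{1/(1-p)}=+\infty$;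
* (iv) for all $0\le\alpha<\beta<\infty$, $\operatorname{cap}_p(\Omega^\beta,\Omega_\alpha)=(\beta-\alpha)^{1-p}$, where $\Omega^\beta=\{x\in\Omega:G\ge\beta\}$ and $\Omega_\alpha=\{x\in\Omega:G>\alpha\}$.

By (i), $\Omega_0=\Omega$.

*Example.* For the unit ball of $\mathbb R^n$ take $G=c(|x|^{-\gamma}-1)_+$ with $\omega(c\gamma)^{p-1}=1$. The sets $\Omega^\beta,\Omega_\alpha$ are balls of radii $s<t$ with $s^{-\gamma}-t^{-\gamma}=(\beta-\alpha)/c$, so the ball formula gives capacity $\omega(c\gamma)^{p-1}(\beta-\alpha)^{1-p}=(\beta-\alpha)^{1-p}$. Thus (iv) is what fixes the multiplicative constant.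

**Theorem A.** Let $\mathbb G$ be a Carnot group, $1<p<Q$, $\Omega\subset\mathbb G$ a relatively compact domain, $x_0\in\Omega$. If $u,v$ both satisfy (i)–(iv), then $u=v$ in $\Omega\setminus\{x_0\}$.

Danielli, Garofalo and Marola, "Local behavior of p-harmonic Green's functions in metric spaces", arXiv:0807.1323 (2008), describe this uniqueness as not known for $1<p<Q$; in the conformal case $p=Q$ it is a result of Balogh et al.

## 3. What subtraction costs when $p\neq2$

Let us rerun Section 1 with $p$-harmonic $u,v$. Comparison of $u$ with multiples of $v$ will survive: multiples of $v$ are $p$-harmonic and the operator is monotone (Lemma 1 below). Harnack's inequality for $u$ and for $v$ also survives. But the argument applies Harnack to $w=u-\lambda v$, and $w$ is not $p$-harmonic in general. In $\mathbb R^n$ take the $p$-harmonic functions $f=|x|^{-\gamma}$ and $x_1$, and $w=f-\lambda x_1$ with $\lambda\ne0$. Where $\nabla w\neq0$,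
$$\operatorname{div}(|\nabla w|^{p-2}\nabla w)=|\nabla w|^{p-4}\big(|\nabla w|^2\Delta w+(p-2)\langle D^2w\,\nabla w,\nabla w\rangle\big).$$
At $x=e_2$ the Hessian of $f$ has the eigenvalue $\gamma(\gamma+1)$ in direction $e_2$ and $-\gamma$ in the other directions, and $\nabla w=-\gamma e_2-\lambda e_1$. So the bracket equals
$$(\gamma^2+\lambda^2)\gamma(\gamma+2-n)+(p-2)\big(\gamma^3(\gamma+1)-\gamma\lambda^2\big).$$
Since $(p-1)(\gamma+1)=n-1$, we have $\gamma+2-n=-(p-2)(\gamma+1)$. The terms without $\lambda$ cancel and what remains is $-(p-2)\gamma(\gamma+2)\lambda^2$, which is nonzero for $p\neq2$. And $w(e_2)=1>0$, so positivity does not help.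

What do we get from Harnack for $u$ and $v$ separately? Only
$$\max_{S_r}\frac uv\le C_1^2\min_{S_r}\frac uv ,$$
a bound for the oscillation of $\log(u/v)$ on small spheres. Comparison then gives $C^{-1}tv\le u\le Ctv$ and stops. If instead we knew
$$\operatorname{osc}_{S_r}\log(u/v)\to0\qquad(r\to0),\tag{2}$$
comparison would give proportionality at once. So everything is reduced to (2). We will prove (2) by an integral identity for the quotient, which needs no equation for the difference.

## 4. The standard facts

The letters $C,c$ denote positive constants that may change from line to line.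

**(F0) Sobolev calculus.** For $U$ open, each $f\in N^{1,p}(U)$ has distributional derivatives $X_if\in L^p(U)$, and its minimal $p$-weak upper gradient is $|\nabla f|$ a.e. Conversely each $f\in L^p(U)$ with $X_if\in L^p(U)$ has a representative in $N^{1,p}(U)$, and is itself in $N^{1,p}(U)$ if it is continuous. (Hajłasz–Koskela, *Sobolev met Poincaré*, §11; Shanmugalingam, Rev. Mat. Iberoam. 16 (2000).) The product rule holds for bounded functions, the chain rule for Lipschitz functions, and $\nabla f=0$ a.e. on $\{f=c\}$. Every $f\in N^{1,p}(\mathbb G)$ is quasicontinuous: for every $\epsilon>0$ there are an open $V$ with $f|_{\mathbb G\setminus V}$ continuous and $w\in N^{1,p}(\mathbb G)$ with $0\le w\le1$, $w=1$ on $V$, $\|w\|_{N^{1,p}}<\epsilon$ (Björn–Björn–Shanmugalingam, Houston J. Math. 34 (2008)).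

**(F1) Weak equation and Caccioppoli.** If $u$ is $p$-harmonic in $U$, then $\int F_u\cdot\nabla\varphi=0$ for all $\varphi\in N^{1,p}(\mathbb G)$ with compact support in $U$. For Lipschitz $0\le\psi\le1$ with compact support in $U$,
$$\int\psi^p|\nabla u|^p\le p^p\int|u|^p|\nabla\psi|^p.\tag{3}$$
For (3), test with $\psi^pu$: $\int\psi^p|\nabla u|^p=-p\int\psi^{p-1}u\,F_u\cdot\nabla\psi\le p\big(\int\psi^p|\nabla u|^p\big)^{\frac{p-1}p}\big(\int|u|^p|\nabla\psi|^p\big)^{\frac1p}$, and divide.

**(F2) Regularity.** (Capogna–Danielli–Garofalo, Comm. PDE 18 (1993); Kinnunen–Shanmugalingam, Manuscripta Math. 105 (2001).) Weak solutions have Hölder continuous representatives, and there are $\tau>1$, $C$, $\theta>0$ depending on $\mathbb G,p$ such that $\sup_{B(x,r)}u\le C\inf_{B(x,r)}u$ for $u\ge0$ $p$-harmonic in $B(x,\tau r)$, and $\operatorname{osc}_{B(x,\rho)}u\le C(\rho/r)^\theta\sup_{B(x,r)}|u|$ for $u$ $p$-harmonic in $B(x,r)$, $\rho\le r$.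

**(F3) Density.** If $U$ is bounded and open and $\varphi\in N^{1,p}(\mathbb G)$ vanishes off $U$, then $\varphi$ is a limit of functions in $C_c^\infty(U)$ in the norm $\|f\|_p+\|\nabla f\|_p$.

*Proof.* Treating $\varphi_+$ and $\varphi_-$ separately and truncating from above, let $0\le\varphi\le M$. As $\delta\to0$, $(\varphi-\delta)_+\to\varphi$, because $\nabla\varphi\,1_{\{0<\varphi\le\delta\}}\to0$ in $L^p$. Fix $\delta$. Take $V_k,w_k$ from (F0) for $\varphi$ with $\epsilon=1/k$, and put $\varphi_k=(1-w_k)(\varphi-\delta)_+$. This vanishes off $\{x\notin V_k:\varphi(x)\ge\delta\}$. That set is closed, since $\mathbb G\setminus V_k$ is closed and $\varphi$ is continuous on it; it is bounded and contained in $U$, because $\varphi=0$ off $U$. So it is a compact subset of $U$. The error $w_k(\varphi-\delta)_+$ has $L^p$ norm at most $M\|w_k\|_p\to0$, and its gradient is bounded by $w_k|\nabla\varphi|+M|\nabla w_k|$, which tends to $0$ in $L^p$ along a subsequence with $w_k\to0$ a.e., by dominated convergence. Finally mollify on the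 left: with a smooth approximate identity $J_\epsilon$ supported in $B_\epsilon$, let $J_\epsilon*\varphi_k(x)=\int J_\epsilon(y)\varphi_k(y^{-1}x)\,dy$. For small $\epsilon$ this is in $C_c^\infty(U)$. Since $X_i$ commutes with left translations, $X_i(J_\epsilon*\varphi_k)=J_\epsilon*X_i\varphi_k$, so it converges to $\varphi_k$ in the norm. $\square$

**(F4) Sobolev inequality.** $\|f\|_{L^{p^*}}\le C\|\nabla f\|_{L^p}$ with $p^*=\frac{Qp}{Q-p}$, for $f\in N^{1,p}(\mathbb G)$. In particular $\nabla f=0$ a.e. implies $f=0$ a.e.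

**(F5) Existence.** A function satisfying (i)–(iv) exists (Holopainen–Shanmugalingam, Collect. Math. 53 (2002)). This is not used for Theorem A.

**(F6) Monotonicity.** For $\xi\ne\zeta$, $(\mathcal A(\xi)-\mathcal A(\zeta))\cdot(\xi-\zeta)$ is at least $2^{1-p}|\xi-\zeta|^p$ if $p\ge2$, and at least $(p-1)|\xi-\zeta|^2(|\xi|+|\zeta|)^{p-2}$ if $1<p<2$. So it is positive.

*Proof.* For $p\ge2$ the left side equals $\frac12(|\xi|^{p-2}+|\zeta|^{p-2})|\xi-\zeta|^2+\frac12(|\xi|^{p-2}-|\zeta|^{p-2})(|\xi|^2-|\zeta|^2)$. The second term is $\ge0$, and $|\xi-\zeta|^{p-2}\le(2\max\{|\xi|,|\zeta|\})^{p-2}\le2^{p-2}(|\xi|^{p-2}+|\zeta|^{p-2})$. For $p<2$, the derivative of $\mathcal A$ at $z\ne0$ is $|z|^{p-2}\big(I+(p-2)\frac{z\otimes z}{|z|^2}\big)\ge(p-1)|z|^{p-2}I$. Integrating along the segment, the left side is at least $(p-1)|\xi-\zeta|^2\int_0^1|\zeta+t(\xi-\zeta)|^{p-2}dt$ (the possible singularity is integrable as $p-2>-1$), and $|\zeta+t(\xi-\zeta)|\le|\xi|+|\zeta|$. $\square$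

**(F2′) Harnack on spheres.** There are $\kappa\ge2$ and $C_1$, depending on $\mathbb G,p$, with $\max_{S_r}w\le C_1\min_{S_r}w$ whenever $w\ge0$ is $p$-harmonic in $A(r/\kappa,\kappa r)$.

*Proof.* By dilation let $r=1$. We first put $S_1$ inside a compact connected set $K\subset\mathbb G\setminus\{0\}$: cover $S_1$ by finitely many closed balls of radius $\frac14$ centered on $S_1$ (connected, since $d$ is geodesic) and join them by paths in the connected set $\mathbb G\setminus\{0\}$. Cover $K$ by finitely many balls $B(y_i,\epsilon)$, $y_i\in K$, with $\tau\epsilon<\frac12\operatorname{dist}(K,0)$. Since $K$ is connected, any two of these balls are linked by a chain of balls with consecutive members intersecting; apply (F2) along the chain. Choose $\kappa\ge2$ with all $B(y_i,\tau\epsilon)\subset A(1/\kappa,\kappa)$. $\square$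

## 5. Comparison on the far side of a sphere

From here on $x_0=0$.

**Definition (class $\mathcal P(\Omega)$).** Functions $w\ge0$ that are $p$-harmonic in $\Omega\setminus\{0\}$, vanish off $\Omega$, and belong to $N^{1,p}(\mathbb G\setminus\overline B_s)$ for all $s>0$. The value at $0$ plays no role.

Functions satisfying (i)–(iv) and their positive multiples belong to $\mathcal P(\Omega)$.

**Testing up to the boundary.** Suppose $w$ is $p$-harmonic in $\Omega\setminus\{0\}$ and $\nabla w\in L^p(\Omega\setminus B_s)$ for all $s>0$ (for example $w\in\mathcal P(\Omega)$). Then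
$$\int F_w\cdot\nabla\varphi=0\quad\text{for all }\varphi\in N^{1,p}(\mathbb G)\text{ vanishing off }\Omega\text{ and near }0.\tag{4}$$
Indeed, if $\varphi=0$ on $\overline B_s$, approximate $\varphi$ by functions in $C_c^\infty(\Omega\setminus\overline B_s)$ using (F3), apply (F1) to these, and pass to the limit, which is legitimate since $F_w\in L^{p'}(\Omega\setminus B_s)$, $p'=\frac p{p-1}$. No regularity of $\partial\Omega$ is needed.

**Lemma 1 (comparison).** Let $\overline B_r\subset\Omega$, $a\in\mathcal P(\Omega)$, and let $b\ge0$, $b\in N^{1,p}_{loc}(\mathbb G\setminus\{0\})$, be $p$-harmonic in $\Omega\setminus\{0\}$ (for example $b\in\mathcal P(\Omega)$ or $b$ constant). If $a\le b$ on $S_r$, then $a\le b$ in $\Omega\setminus B_r$.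

*Proof.* Let $\varepsilon>0$, $\varphi=(a-b-\varepsilon)_+$ off $B_r$ and $\varphi=0$ in $B_r$. On $S_r$ we have $a-b-\varepsilon\le-\varepsilon$, so by continuity and compactness $\varphi$ vanishes near $S_r$, hence near $\overline B_r$. Also $0\le\varphi\le a$, so $\varphi=0$ off $\Omega$. Since $\Omega$ lies in some $B_t$ and $|\nabla\varphi|\le|\nabla a|+|\nabla b|$ there, $\varphi\in N^{1,p}(\mathbb G)$. Apply (4) to $a$ and to $b$ and subtract:
$$\int_{\{\varphi>0\}}(F_a-F_b)\cdot(\nabla a-\nabla b)=0 .$$
By (F6) the integrand is positive wherever $\nabla a\ne\nabla b$. So $\nabla\varphi=(\nabla a-\nabla b)1_{\{\varphi>0\}}=0$ a.e., and $\varphi=0$ a.e. by (F4). By continuity $a\le b+\varepsilon$ in $\Omega\setminus B_r$; let $\varepsilon\to0$. $\square$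

**Minimum principle.** If $w$ is $p$-harmonic in a neighborhood of $\overline{A(s,t)}$ and $w\ge c$ on $S_s\cup S_t$, then
$$w\ge c\ \text{ on }A(s,t).\tag{5}$$
Indeed, $\varphi=(c-\varepsilon-w)_+1_{A(s,t)}$ has compact support in $A(s,t)$; testing gives $\int|\nabla\varphi|^p=-\int F_w\cdot\nabla\varphi=0$, so $\varphi=0$ for every $\varepsilon>0$. Consequently, if $w$ is $p$-harmonic in a neighborhood of $\overline B_r$ minus $0$ and $w\to\infty$ at $0$, then $w\ge\min_{S_r}w$ on $\overline B_r\setminus\{0\}$: use (5) on $A(s,r)$ with $s$ so small that $w\ge\min_{S_r}w$ on $S_s$.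

*Remark.* For $p=2<Q$ Section 1 now works in every Carnot group. Let $u,v$ satisfy (i)–(iv) and $w=u-\lambda v$, $\lambda=\inf u/v$. By linearity $w\in\mathcal P(\Omega)$, and the proof goes through word for word with Lemma 1 and (F2′). It is only for $p\neq2$ that we need more.

## 6. Capacity fixes the order of growth

This section shows that both Green's functions are comparable to $|x|^{-\gamma}$, which makes the blow-up in Section 8 possible.

**Lemma 2 (growth).** Let $u$ satisfy (i)–(iv) and let $\overline B_{\kappa R_0}\subset\Omega$. Then $C^{-1}|x|^{-\gamma}\le u(x)\le C|x|^{-\gamma}$ for $0<|x|\le R_0$, with $C=C(\mathbb G,p)$.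

*Proof.* Let $0<r\le R_0$, $m=\min_{S_r}u>0$ and $M=\max_{S_r}u$.

**Step 1: $m$ is not too large.** The level set $\Omega^m$ contains a ball up to one point, and this bounds its capacity from below. By (iii) and the consequence of (5), $\overline B_r\setminus\{0\}\subset\Omega^m$. If $f$ is admissible for $(\Omega^m,\Omega)$, then $f\ge1$ a.e. on $B_r$, so (F4) gives $\int|\nabla f|^p\ge c\,\mu(B_r)^{p/p^*}=c'r^{Q-p}$. By (iv) with $\alpha=0$ and $\Omega_0=\Omega$, $m^{1-p}\ge c'r^{Q-p}$, that is, $m\le Cr^{-\gamma}$.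

**Step 2: $M$ is not too small.** A level set just above $M$ fits inside $B_r$, and this bounds its capacity from above. By Lemma 1 with $b\equiv M$, $u\le M$ in $\Omega\setminus B_r$. So for $\beta>M$, $\Omega^\beta\subset B_r$. Since $B_{2r}\subset\Omega$ (as $\kappa\ge2$), the test function $\min\{1,(2-|x|/r)_+\}$ gives
$$\beta^{1-p}=\operatorname{cap}_p(\Omega^\beta,\Omega)\le\operatorname{cap}_p(B_r,B_{2r})\le r^{-p}\mu(B_{2r})=Cr^{Q-p}.$$
Letting $\beta\downarrow M$, $M\ge cr^{-\gamma}$.

**Step 3: tie $m$ to $M$.** By (F2′), $M\le C_1m$. So on $S_r$ we have $u\le M\le C_1m\le Cr^{-\gamma}$ and $u\ge m\ge C_1^{-1}M\ge cr^{-\gamma}$. $\square$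

## 7. An identity with a sign for $\log(u/v)$

We need (2). Let us look for an integral quantity that measures how far $u/v$ is from constant. The quotient is the natural object: replacing $v$ by $cv$ only shifts $\log(u/v)$ by a constant. Write $h=u/v$, $H=\log h$. Then
$$F_u=u^{p-1}\mathcal A(\nabla\log u),\qquad F_v=v^{p-1}\mathcal A(\nabla\log v).$$
We would like to pair $\mathcal A(\nabla\log u)-\mathcal A(\nabla\log v)$ with $\nabla\log u-\nabla\log v=\nabla H$, since (F6) then gives a sign. The weights $u^{p-1}$ and $v^{p-1}$ differ, but $h^{p-1}F_v=u^{p-1}\mathcal A(\nabla\log v)$. So the two test functions should be functions of $h$ whose derivatives differ by the factor $h^{p-1}$. The simplest choice is $h$ in the equation of $u$ and $h^p/p$ in the equation of $v$.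

**Lemma 3 (key lemma).** Let $u,v$ be $p$-harmonic in $B_R\setminus\{0\}$ with $C_0^{-1}|x|^{-\gamma}\le u,v\le C_0|x|^{-\gamma}$ there. Then $\operatorname{osc}_{S_r}\log(u/v)\to0$ as $r\to0$.

The proof fills this section and the next. We have $h\in[C_0^{-2},C_0^2]$. On compact subsets of $B_R\setminus\{0\}$ the functions $u,v$ are continuous, bounded above and away from $0$, with gradients in $L^p$. So $h,h^p,\log u,\log v,H$ are continuous and locally in $N^{1,p}$ there, and the product and chain rules hold.

**Step 1 (the identity).** This step produces a nonnegative integrand controlled by cutoff terms. Let $\eta\ge0$ be Lipschitz with compact support in $B_R\setminus\{0\}$. Testing the equation of $u$ with $\eta h$ and that of $v$ with $\eta h^p/p$ gives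
$$0=\int\eta F_u\cdot\nabla h+\int hF_u\cdot\nabla\eta,\qquad 0=\int\eta h^{p-1}F_v\cdot\nabla h+\frac1p\int h^pF_v\cdot\nabla\eta.$$
Insert $F_u=u^{p-1}\mathcal A(\nabla\log u)$, $h^{p-1}F_v=u^{p-1}\mathcal A(\nabla\log v)$ and $\nabla h=h(\nabla\log u-\nabla\log v)$, and subtract:
$$\int\eta\,u^{p-1}h\,E\,d\mu=-\int hF_u\cdot\nabla\eta\,d\mu+\frac1p\int h^pF_v\cdot\nabla\eta\,d\mu,\tag{6}$$
$$E:=\big(\mathcal A(\nabla\log u)-\mathcal A(\nabla\log v)\big)\cdot(\nabla\log u-\nabla\log v)\ge0 .$$

**Step 2 (a bound independent of the inner radius).** This step shows that the right side of (6) stays bounded when the cutoff reaches toward the pole. For $0<r<R/8$ let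
$$\eta=\min\{1,\ (|x|/r-1)_+,\ (2-4|x|/R)_+\}.$$
Then $\eta=1$ on $A(2r,R/4)$, $|\nabla\eta|\le1/t$ on $A(t,2t)$ for $t\in\{r,R/4\}$, and $\nabla\eta=0$ a.e. elsewhere. For these $t$, (3) with a cutoff that is $1$ on $A(t,2t)$, supported in $\{t/2\le|x|\le3t\}\subset B_R\setminus\{0\}$, with gradient $\le C/t$, gives
$$\int_{A(t,2t)}|\nabla u|^p\le Ct^{-p}\,t^{-\gamma p}\,t^Q=Ct^{Q-p-\gamma p},$$
and the same for $v$. By Hölder,
$$\frac1t\int_{A(t,2t)}|\nabla u|^{p-1}\le\frac Ct\big(t^{Q-p-\gamma p}\big)^{\frac{p-1}p}t^{\frac Qp}=C .$$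
The exponent of $t$ is $-1+(Q-p)\frac{p-1}p-\gamma(p-1)+\frac Qp$. With $\gamma(p-1)=Q-p$ and $\frac Qp-1=\frac{Q-p}p$ it equals $(Q-p)\big(\frac{p-1}p-1+\frac1p\big)=0$. Since $h$ is bounded, the right side of (6) is bounded independently of $r$. On the left, $u^{p-1}h\ge c|x|^{-\gamma(p-1)}=c|x|^{p-Q}$. Letting $r\to0$, monotone convergence gives
$$\int_{B_{R/4}}|x|^{p-Q}E\,d\mu<\infty.\tag{7}$$

*What (7) says.* Suppose $u,v$ were both homogeneous of degree $-\gamma$ with a nonconstant quotient. Then $E$ is homogeneous of degree $-p$, every annulus $A(2^{-k-1},2^{-k})$ contributes the same amount to (7), and this amount is positive because $E>0$ where $\nabla H\ne0$. So (7) would fail. For a pair that does occur, take $u=|x|^{-\gamma}$, $v=|x|^{-\gamma}+1$ in $\mathbb R^n$, $\rho=|x|$. Here $|\nabla\log u|=\gamma/\rho$, $|\nabla\log v|=\frac{\gamma}{\rho(1+\rho^\gamma)}$, the two gradients are parallel, and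
$$E=\gamma^p\rho^{-p}\big(1-(1+\rho^\gamma)^{1-p}\big)\big(1-(1+\rho^\gamma)^{-1}\big),$$
which behaves like $(p-1)\gamma^p\rho^{2\gamma-p}$. The integral in (7) then behaves like $\int_0\rho^{2\gamma-1}d\rho<\infty$.

## 8. Zooming in at the pole

We continue the proof of Lemma 3, turning the integral statement (7) into the pointwise statement (2). Let $r_j\to0$ and
$$u_j=r_j^\gamma\,u\circ\delta_{r_j},\qquad v_j=r_j^\gamma\,v\circ\delta_{r_j},\qquad H_j=\log(u_j/v_j)=H\circ\delta_{r_j}.$$
These $u_j,v_j$ are $p$-harmonic in $B_{R/r_j}\setminus\{0\}$ and satisfy the same bounds $C_0^{-1}|x|^{-\gamma}\le u_j,v_j\le C_0|x|^{-\gamma}$.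

**Step 3 (equicontinuity).** This step gives compactness for $H_j$. Let $K\subset\mathbb G\setminus\{0\}$ be compact and $\rho_0=\frac12\operatorname{dist}(K,0)$. For $x\in K$ and $y\in B(x,\rho_0)$ we have $|y|\ge\rho_0$, so for $\rho\le\rho_0$ and large $j$, (F2) gives
$$\operatorname{osc}_{B(x,\rho)}u_j\le C(\rho/\rho_0)^\theta C_0\rho_0^{-\gamma},$$
and the same for $v_j$. On the bounded set $\bigcup_{x\in K}B(x,\rho_0)$ the functions $u_j,v_j$ are bounded above, and below by a positive constant, uniformly in $j$, and $\log$ is Lipschitz on compact subsets of $(0,\infty)$. So the $H_j$ are equicontinuous on $K$; and $|H_j|\le2\log C_0$.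

**Step 4 (gradients disappear).** This step uses (7) to show $\nabla H_j\to0$ in $L^p(A(1/k,k))$ for each $k>1$. Let $E_j$ be the quantity $E$ formed with $u_j,v_j$. Since $\nabla\log u_j=r_j(\nabla\log u)\circ\delta_{r_j}$, we have $E_j=r_j^pE\circ\delta_{r_j}$, and
$$\int_{A(1/k,k)}E_j=r_j^{p-Q}\int_{A(r_j/k,kr_j)}E\le k^{Q-p}\int_{A(r_j/k,kr_j)}|x|^{p-Q}E\longrightarrow0,$$
because $r_j^{p-Q}\le k^{Q-p}|x|^{p-Q}$ when $|x|<kr_j$, and (7) is a convergent integral taken over shrinking sets. If $p\ge2$, (F6) gives $|\nabla H_j|^p\le2^{p-1}E_j$ and we are done. If $1<p<2$, put $\sigma_j=|\nabla\log u_j|+|\nabla\log v_j|$. By (F6), $|\nabla H_j|^p\le\big(\frac{E_j}{p-1}\big)^{p/2}\sigma_j^{(2-p)p/2}$ (trivially where $\nabla H_j=0$), and Hölder with exponents $\frac2p$ and $\frac2{2-p}$ gives, over $A(1/k,k)$,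
$$\int|\nabla H_j|^p\le\Big(\frac1{p-1}\int E_j\Big)^{p/2}\Big(\int\sigma_j^p\Big)^{1-p/2}.$$
The last factor is bounded: $u_j,v_j$ are bounded below by a positive constant on $A(1/k,k)$, and (3) with a fixed cutoff bounds $\int_{A(1/k,k)}(|\nabla u_j|^p+|\nabla v_j|^p)$.

**Step 5 (the limit is constant).** By Arzelà–Ascoli and a diagonal argument, a subsequence $H_j\to H_\infty$ locally uniformly on $\mathbb G\setminus\{0\}$. For $\varphi\in C_c^\infty(\mathbb G\setminus\{0\})$ and $i\le m$, since $X_i$ is divergence free,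
$$\int H_\infty X_i\varphi=\lim\int H_jX_i\varphi=-\lim\int\varphi X_iH_j=0 .$$
So $X_iH_\infty=0$ as a distribution for all $i\le m$. Hence all iterated commutators of the $X_i$ annihilate $H_\infty$. These span all directions at each point, so all first derivatives of $H_\infty$ vanish. As $\mathbb G\setminus\{0\}$ is connected, $H_\infty$ is constant. Therefore $\operatorname{osc}_{S_{r_j}}H=\operatorname{osc}_{S_1}H_j\to0$ along the subsequence. Every sequence $r_j\to0$ has such a subsequence, so $\operatorname{osc}_{S_r}H\to0$ as $r\to0$. This proves Lemma 3. $\square$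

## 9. From small spheres to $\Omega$: proof of Theorem A

Let $u,v$ satisfy (i)–(iv).

**Step 1 (proportionality).** Comparison transports the information from $S_r$ outward. By Lemma 2 both functions are comparable to $|x|^{-\gamma}$ near $0$, so Lemma 3 applies. Given $\varepsilon>0$, for all small $r$ we have $\operatorname{osc}_{S_r}\log(u/v)\le\varepsilon$. With $t_r=\max_{S_r}u/v$,
$$e^{-\varepsilon}t_r\,v\le u\le t_r\,v\quad\text{on }S_r.$$
All functions here are in $\mathcal P(\Omega)$. Lemma 1, applied to the pair $(u,t_rv)$ and to the pair $(e^{-\varepsilon}t_rv,u)$, gives the same inequalities in $\Omega\setminus B_r$. So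
$$\frac{(u/v)(x)}{(u/v)(y)}\le e^\varepsilon\qquad\text{for all }x,y\in\Omega\setminus B_r .$$
The right side does not involve $r$. Let $r\to0$, then $\varepsilon\to0$: $u=cv$ in $\Omega\setminus\{0\}$ with a constant $c>0$.

**Step 2 (the constant).** Property (iv) fixes $c$. For $\beta>0$ the sets $\{x\in\Omega:u\ge\beta\}$ and $\{x\in\Omega:v\ge\beta/c\}$ agree except possibly at $0$, and a point does not affect these capacities. By (iv) with $\alpha=0$, where $\Omega_0=\Omega$ for both functions,
$$\beta^{1-p}=\operatorname{cap}_p(\{u\ge\beta\},\Omega)=\operatorname{cap}_p(\{v\ge\beta/c\},\Omega)=(\beta/c)^{1-p}.$$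
So $c=1$ and $u=v$ in $\Omega\setminus\{0\}$. $\blacksquare$

Neither $C^1$-regularity nor a strong comparison principle was used: the gradients of $u$ and $v$ entered only through their $L^p$ norms on annuli.

## 10. Flux, and three further theorems

The same two lemmas classify singularities. The existence of $G$ and $\Gamma$ below rests on (F5).

**Definition (flux).** If $w$ is $p$-harmonic in a punctured neighborhood $V\setminus\{0\}$ of $0$, put $\Lambda_w=\int F_w\cdot\nabla\psi$ for any Lipschitz $\psi$ with compact support in $V$ and $\psi=1$ near $0$. The flux at another point is defined by left translation.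

Two such $\psi$ differ by a function with compact support in $V\setminus\{0\}$, so by (F1) the choice does not matter. For $c>0$, $\Lambda_{cw}=c^{p-1}\Lambda_w$. With $w_\lambda=\lambda^\gamma w\circ\delta_\lambda$ we have $F_{w_\lambda}=\lambda^{(\gamma+1)(p-1)}F_w\circ\delta_\lambda$, and testing with $\psi\circ\delta_\lambda$,
$$\Lambda_{w_\lambda}=\lambda^{(\gamma+1)(p-1)+1-Q}\Lambda_w=\Lambda_w,\tag{8}$$
because $(\gamma+1)(p-1)+1-Q=(Q-p)+(p-1)+1-Q=0$.

*Example.* In $\mathbb R^n$ with $w=|x|^{-\gamma}$ and $\psi=f(|x|)$: $F_w=-\gamma^{p-1}\rho^{1-n}x/|x|$, so $\Lambda_w=-\gamma^{p-1}\omega\int_0^\infty f'\,d\rho=\omega\gamma^{p-1}$.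

Below, $G$ denotes the Green's function of $\Omega$ with pole $x_0$, which exists by (F5) and is unique by Theorem A.

**Theorem B (classification without (iii), (iv)).** Let $u$ be real-valued and $p$-harmonic in $\Omega\setminus\{x_0\}$, $u=0$ off $\Omega$, $u\in N^{1,p}(\mathbb G\setminus B(x_0,r))$ for all $r>0$, and $u$ bounded from below or from above near $x_0$. Then $u=cG$ in $\Omega\setminus\{x_0\}$ for some $c\in\mathbb R$. The one-sided bound cannot be dropped in general.

**Theorem C (fundamental solution, global Bôcher theorem).** There is exactly one positive $p$-harmonic $\Gamma$ on $\mathbb G\setminus\{0\}$ with $\Gamma\to0$ at $\infty$ and flux $1$ at $0$. It satisfies $\Gamma(\delta_\lambda x)=\lambda^{-\gamma}\Gamma(x)$. Every $p$-harmonic function on $\mathbb G\setminus\{0\}$ bounded from below is $k+c\,\Gamma$ with $k\in\mathbb R$, $c\ge0$.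

**Theorem D (isolated singularities).** Let $u$ be $p$-harmonic and bounded below in $B(x_0,R)\setminus\{x_0\}$, with flux $\Lambda$ at $x_0$. Then $\Lambda\ge0$. If $\Lambda=0$, the singularity is removable. If $\Lambda>0$, then $u(x)/\Gamma(x_0^{-1}x)\to\Lambda^{1/(p-1)}$ as $x\to x_0$. In particular $G(x,x_0)/\Gamma(x_0^{-1}x)\to1$.

The next lemma says that (iv) is just the normalization "flux $1$".

**Lemma 4.** Let $w\in\mathcal P(\Omega)$, $w>0$ in $\Omega\setminus\{0\}$, $w\to\infty$ at $0$; put $w(0)=\infty$. Then $\Lambda_w>0$, and for $0\le\alpha<\beta$, $\operatorname{cap}_p(\{w\ge\beta\},\{w>\alpha\})=\Lambda_w(\beta-\alpha)^{1-p}$. Hence $\Lambda_w^{-1/(p-1)}w$ satisfies (i)–(iv). Conversely any function with (i)–(iv) has flux $1$.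

*Proof.* Fix $\psi$ as in the definition of flux, with $V=\Omega$.

**Step 1 (upper bound and sign).** Use the truncation of $w$ as competitor. Let $f_0=(\min(w,\beta)-\alpha)_+/(\beta-\alpha)$. It is in $N^{1,p}(\mathbb G)$, equals $1$ near $0$, and is admissible. The function $f_0-\psi$ vanishes near $0$ and off $\Omega$, so by (4)
$$\Lambda_w=\int F_w\cdot\nabla f_0=\frac1{\beta-\alpha}\int_{\{\alpha<w<\beta\}}|\nabla w|^p\ge0.\tag{9}$$
If $\Lambda_w=0$, take $\alpha=0$: then $\nabla f_0=0$ a.e., so $f_0=0$ a.e. by (F4), which contradicts $f_0=1$ near $0$. So $\Lambda_w>0$. By (9), $\int|\nabla f_0|^p=(\beta-\alpha)^{-p}(\beta-\alpha)\Lambda_w=\Lambda_w(\beta-\alpha)^{1-p}$, which gives "$\le$".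

**Step 2 (lower bound).** Pair the flux with an arbitrary competitor. Let $f$ be admissible; truncating, which does not increase the energy, let $0\le f\le1$. Then $f=1$ on $\{w\ge\beta\}$, which contains a neighborhood of $0$, and $f=0$ off $\{w>\alpha\}$. So $\nabla f=0$ a.e. off $\{\alpha<w<\beta\}$, and $f-\psi$ is a test function in (4). With (9),
$$\Lambda_w=\int F_w\cdot\nabla f\le\Big(\int_{\{\alpha<w<\beta\}}|\nabla w|^p\Big)^{\frac{p-1}p}\|\nabla f\|_p=(\Lambda_w(\beta-\alpha))^{\frac{p-1}p}\|\nabla f\|_p,$$
that is, $\|\nabla f\|_p^p\ge\Lambda_w(\beta-\alpha)^{1-p}$.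

**Step 3 (normalization).** The function $\Lambda_w^{-1/(p-1)}w$ has flux $1$, so (iv) holds for it by the capacity formula; (i)–(iii) are clear. Conversely, let $u$ satisfy (i)–(iv). Changing $u$ at $0$ to $\infty$ changes $\{u\ge\beta\}$ by at most a point, so the formula with $\alpha=0$ and (iv) give $\Lambda_u\beta^{1-p}=\beta^{1-p}$, i.e. $\Lambda_u=1$. $\square$

## 11. A pole is either removable or of order $|x|^{-\gamma}$

**Lemma 5.** Let $w$ be $p$-harmonic in $B_{R'}\setminus\{0\}$ and bounded below near $0$. Then either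

(a) $w$ is bounded near $0$, extends to a $p$-harmonic function in $B_{R'}$, and $\Lambda_w=0$; or

(b) $w\to\infty$ at $0$, $C^{-1}|x|^{-\gamma}\le w\le C|x|^{-\gamma}$ near $0$ (with $C$ depending on $w$), and $\Lambda_w>0$. Moreover there are $L\in\mathbb R$ and a bounded domain $U\ni0$ such that $a:=(w-L)1_U\in\mathcal P(U)$, $a>0$ in $U\setminus\{0\}$ and $a\to\infty$ at $0$.

*Proof.* **Step 1 (the bounded case).** We remove the singularity with the cutoffs $\psi_j$ of (1). Let $w$ be bounded near $0$ and let $\chi$, $0\le\chi\le1$, be a Lipschitz cutoff equal to $1$ near $0$, supported where $w$ is bounded. By (3) with $\psi_j\chi$, $\int(\psi_j\chi)^p|\nabla w|^p\le C(\|\nabla\psi_j\|_p^p+\|\nabla\chi\|_p^p)$, bounded in $j$; so $\nabla w\in L^p$ near $0$. For smooth $\varphi$ supported near $0$, $\int w\,X_i(\psi_j\varphi)=-\int\psi_j\varphi X_iw$. Since $\int|w\varphi X_i\psi_j|\le C\|\nabla\psi_j\|_p\to0$, the $X_iw$ are the distributional derivatives of $w$ across $0$, and $w$ is in $N^{1,p}$ near $0$ after a choice of its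 value at $0$. For $\varphi$ Lipschitz with compact support in $B_{R'}$, (F1) with $\psi_j\varphi$ gives
$$\Big|\int\psi_jF_w\cdot\nabla\varphi\Big|=\Big|\int\varphi F_w\cdot\nabla\psi_j\Big|\le C\|\nabla\psi_j\|_p\to0,$$
so $\int F_w\cdot\nabla\varphi=0$. Thus $w$ is a weak solution in $B_{R'}$. Its continuous representative (F2) agrees with $w$ off $0$ and is $p$-harmonic. Taking $\varphi=\psi$ from the definition of flux, $\Lambda_w=0$.

**Step 2 (an unbounded $w$ tends to $\infty$).** Let $w$ be unbounded near $0$. Adding a constant changes neither $\nabla w$ nor the claims, so let $w\ge0$ near $0$. There are $r_j\downarrow0$ with $\max_{S_{r_j}}w\to\infty$. By (F2′), $\min_{S_{r_j}}w\to\infty$, and by (5) on the annuli $A(r_{j+1},r_j)$, $w\to\infty$ at $0$.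

**Step 3 (cut out a domain).** We turn $w$ into a member of $\mathcal P(U)$, so that Lemmas 2 and 4 apply. Choose $R<R'$ and $L>\max_{S_R}w$, and put $U=\{0\}\cup\{x\in B_R\setminus\{0\}:w>L\}$. It is open and contains a neighborhood of $0$. The function $a=(w-L)1_U$ equals $(w-L)_+$ on $B_R\setminus\{0\}$ and vanishes near $S_R$. So $a\in N^{1,p}(\mathbb G\setminus\overline B_s)$ for every $s>0$, and $a$ is $p$-harmonic and positive in $U\setminus\{0\}$.

**Step 4 ($U$ is connected).** Suppose $V$ is a component of $U$ with $0\notin V$. Then $0\notin\overline V$, since a neighborhood of $0$ lies in another component. Also $\overline V$ does not meet $S_R$, since $w>L$ on $V$ while $w<L$ on $S_R$; and $w\le L$ on $\partial V$, since points of $\partial V$ are not in $U$. So for $\varepsilon>0$ the function $\varphi=(w-L-\varepsilon)_+1_V$ has compact support in $V$. Testing with it gives $\int|\nabla\varphi|^p=0$, hence $\varphi=0$ for every $\varepsilon>0$, which contradicts $w>L$ on $V$.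

**Step 5 (growth and flux).** So $U$ is a bounded domain and $a\in\mathcal P(U)$, with $a>0$ in $U\setminus\{0\}$ and $a\to\infty$ at $0$. By Lemma 4 a positive multiple of $a$ satisfies (i)–(iv) on $U$. By Lemma 2, $a$, hence $w$, is comparable to $|x|^{-\gamma}$ near $0$. Since $\nabla w=\nabla a$ near $0$, $\Lambda_w=\Lambda_a>0$. $\square$

## 12. Functions with zero boundary values: proof of Theorem B

Let $x_0=0$. Replacing $u$ by $-u$ if necessary, let $u$ be bounded below near $0$.

**Step 1 ($u\ge0$).** We show that the negative part $u_-=\max(-u,0)$ has no energy. The function $\psi_j^pu_-$ is in $N^{1,p}(\mathbb G)$ and vanishes near $0$ and off $\Omega$. Since $\nabla u_-=-\nabla u\,1_{\{u<0\}}$, (4) reads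
$$\int\psi_j^p|\nabla u_-|^p=p\int\psi_j^{p-1}u_-\,F_u\cdot\nabla\psi_j\le p\Big(\int\psi_j^p|\nabla u_-|^p\Big)^{\frac{p-1}p}\Big(\int u_-^p|\nabla\psi_j|^p\Big)^{\frac1p}.$$
Hence $\int\psi_j^p|\nabla u_-|^p\le p^p\int u_-^p|\nabla\psi_j|^p\to0$, because $u_-$ is bounded near $0$. By (F4), $\|\psi_ju_-\|_{p^*}\le C(\|\psi_j\nabla u_-\|_p+\|u_-\nabla\psi_j\|_p)\to0$. So $u_-=0$, and $u\in\mathcal P(\Omega)$.

**Step 2 (two cases).** If $u$ is bounded near $0$, the same computation with $u$ in place of $u_-$ gives $u=0$, i.e. $c=0$. Otherwise $u$ is not identically $0$, so $u>0$ in $\Omega\setminus\{0\}$ by Harnack and connectedness, and $u\to\infty$ at $0$ by Lemma 5. By Lemma 4, $\Lambda_u^{-1/(p-1)}u$ satisfies (i)–(iv) once it is given the value $\infty$ at $0$, so it equals $G$ by Theorem A. Thus $u=\Lambda_u^{1/(p-1)}G$ in $\Omega\setminus\{0\}$.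

**Step 3 (the bound is needed).** In $\mathbb R^n$, $n\ge3$, $p=2<Q=n$, $\Omega$ the unit ball, consider $x_1(|x|^{-n}-1)$, extended by $0$. It is harmonic in the punctured ball, since $x_1|x|^{-n}$ is a multiple of $\partial_1|x|^{2-n}$. It vanishes on $S_1$ and satisfies (ii). It changes sign, so it is not a multiple of $G$. $\blacksquare$

## 13. The fundamental solution: proof of Theorem C

**Stability.** Let $w_j\to w$ locally uniformly in an open set $V$, with $w_j$ $p$-harmonic. Then
$$w\text{ is }p\text{-harmonic in }V,\ \text{ and }\Lambda_{w_j}\to\Lambda_w\text{ if }V\text{ is a punctured neighborhood of }0.\tag{10}$$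
By (3), $\nabla w_j$ is bounded in $L^p_{loc}$. For Lipschitz $\eta\ge0$ with compact support in $V$, test both equations with $\eta(w_j-w_k)$ and subtract:
$$\int\eta(F_{w_j}-F_{w_k})\cdot\nabla(w_j-w_k)=-\int(w_j-w_k)(F_{w_j}-F_{w_k})\cdot\nabla\eta\to0.$$
By (F6), and for $p<2$ the Hölder argument of Step 4 in Section 8, $\nabla w_j$ is Cauchy in $L^p_{loc}$; its limit is $\nabla w$. The $F_{w_j}$ are bounded in $L^{p'}_{loc}$ and a subsequence converges a.e. to $F_w$. Since every subsequence has a further one of this kind, with the same limit, $F_{w_j}\rightharpoonup F_w$ weakly in $L^{p'}_{loc}$. So the weak equation passes to $w$, which is continuous, and $\int F_{w_j}\cdot\nabla\psi\to\int F_w\cdot\nabla\psi$.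

**Step 1 (existence).** We blow up a Green's function. Let $g$ be a Green's function of $B_1$ with pole $0$ (F5); $\Lambda_g=1$ by Lemma 4. For $r_j\to0$, the functions $r_j^\gamma g\circ\delta_{r_j}$ have flux $1$ by (8), and by Lemma 2 they lie between $C^{-1}|x|^{-\gamma}$ and $C|x|^{-\gamma}$ on larger and larger punctured balls. As in Step 3 of Section 8, (F2) gives equicontinuity. By Arzelà–Ascoli and (10), a subsequence converges locally uniformly to a $p$-harmonic $\Gamma$ on $\mathbb G\setminus\{0\}$ with
$$C^{-1}|x|^{-\gamma}\le\Gamma\le C|x|^{-\gamma},\qquad\Lambda_\Gamma=1.\tag{11}$$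
So $\Gamma>0$ and $\Gamma\to0$ at $\infty$.

**Step 2 (classification: reduction).** Let $w$ be $p$-harmonic in $\mathbb G\setminus\{0\}$ and bounded below. Subtracting $k=\inf w$, assume $\inf w=0$. If $w$ is bounded near $0$, it extends by Lemma 5 to a $p$-harmonic function $\ge0$ on $\mathbb G$, and $\sup_{B_r}w\le C\inf_{B_r}w\to0$ as $r\to\infty$ by (F2), so $w=0$, i.e. $c=0$. Otherwise, by Lemma 5, $w\to\infty$ at $0$ and $w$ is comparable to $|x|^{-\gamma}$ near $0$; and $w>0$ everywhere by Harnack and connectedness. By the consequence of (5), $\min_{S_r}w=\inf_{\overline B_r\setminus\{0\}}w\to\inf w=0$ as $r\to\infty$. By (F2′), $\max_{S_r}w\le C_1\min_{S_r}w\to0$. So $w\to0$ at $\infty$.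

**Step 3 (classification: comparison).** Decay at $\infty$ replaces zero boundary values. Suppose $w\le t\Gamma$ on $S_r$. For $\varepsilon>0$ the function $\varphi=(w-t\Gamma-\varepsilon)_+1_{\mathbb G\setminus B_r}$ vanishes near $S_r$ and for large $|x|$, so it has compact support in $\mathbb G\setminus\overline B_r$. Testing both equations with it, (F6) and (F4) give $\varphi=0$ as in Lemma 1. So $w\le t\Gamma$ off $B_r$. In the same way $t\Gamma\le w$ on $S_r$ implies $t\Gamma\le w$ off $B_r$, since $\Gamma\to0$ at $\infty$. By Lemma 3, $\operatorname{osc}_{S_r}\log(w/\Gamma)\to0$ as $r\to0$. Given $\varepsilon>0$, for small $r$ and $t_r=\max_{S_r}w/\Gamma$ we have $e^{-\varepsilon}t_r\Gamma\le w\le t_r\Gamma$ on $S_r$, hence off $B_r$. So $w/\Gamma$ varies by at most the factor $e^\varepsilon$ off $B_r$. Let $r\to0$, then $\varepsilon\to0$: $w=c\Gamma$ with $c>0$.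

**Step 4 (uniqueness and homogeneity).** If $w>0$ is $p$-harmonic in $\mathbb G\setminus\{0\}$, tends to $0$ at $\infty$ and has flux $1$, then $\inf w=0$. By Steps 2 and 3, $w=c\Gamma$; the flux excludes $c=0$ and gives $c^{p-1}=1$, so $w=\Gamma$. Apply this to $\lambda^\gamma\Gamma\circ\delta_\lambda$, which has flux $1$ by (8): it equals $\Gamma$, i.e. $\Gamma(\delta_\lambda x)=\lambda^{-\gamma}\Gamma(x)$. $\blacksquare$

*Example.* In $\mathbb R^n$, the function $(\omega\gamma^{p-1})^{-1/(p-1)}|x|^{-\gamma}$ is positive, $p$-harmonic off $0$, tends to $0$ at $\infty$, and has flux $1$ by the example in Section 10. So it is $\Gamma$.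

## 14. The leading term at an isolated singularity: proof of Theorem D

Let $x_0=0$. By Lemma 5, $\Lambda=\Lambda_u\ge0$, and $\Lambda_u=0$ exactly in the removable case (a). So let $\Lambda_u>0$, the case (b), and take $a,U,L$ from Lemma 5.

**Step 1 (the ratio has a limit).** We use that the maximum of $a/\Gamma$ on spheres is monotone. For small $r$ let $T(r)=\max_{S_r}a/\Gamma$. Since $\Gamma\ge0$ is $p$-harmonic and in $N^{1,p}_{loc}(\mathbb G\setminus\{0\})$, Lemma 1 on $U$ with $b=T(r)\Gamma$ gives $a\le T(r)\Gamma$ in $U\setminus B_r$. So $T(r')\le T(r)$ for $r'>r$. By (11) and the growth of $a$, $T(r)$ is bounded above and away from zero. Hence $T(r)\to T\in(0,\infty)$ as $r\to0$. By Lemma 3, $\operatorname{osc}_{S_r}\log(a/\Gamma)\to0$, so $a/\Gamma\to T$ at $0$. Since $u=a+L$ near $0$ and $\Gamma\to\infty$ at $0$, also $u/\Gamma\to T$.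

**Step 2 (identify $T$).** The flux does this. By the homogeneity of $\Gamma$,
$$r^\gamma u(\delta_rx)=\frac{u(\delta_rx)}{\Gamma(\delta_rx)}\,\Gamma(x)\longrightarrow T\,\Gamma(x)$$
locally uniformly on $\mathbb G\setminus\{0\}$ as $r\to0$. The left side has flux $\Lambda_u$ by (8). So (10) gives $\Lambda_u=\Lambda_{T\Gamma}=T^{p-1}$, that is, $T=\Lambda_u^{1/(p-1)}$.

**Step 3 (the Green's function).** $G(\cdot,0)$ is positive near $0$ and has flux $1$ by Lemma 4, so $G/\Gamma\to1$. $\blacksquare$
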